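\title{Random projections of the cross-polytope have cotype 2}

\begin{abstract}
Project the cross-polytope $B_1^N$ orthogonally onto a uniformly random $n$-dimensional subspace of $\mathbb R^N$, and take the image as the unit ball of a norm. We prove that this normed space has cotype $2$ with an absolute constant, with probability at least $1-6e^{-n/1000}$, uniformly over all $N\ge n$. We also describe the Rademacher averages of the space up to absolute constants, and we show that for $N\ge 2n$ an exceptional set of subspaces cannot be avoided. The proof replaces the optimal preimages in $\ell_1^N$ of a random signed sum by preimages that depend linearly on the signs, up to an error that is small in the Euclidean norm.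
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Cotype}
Let $\sigma=(\sigma_1,\dots,\sigma_k)$ be uniformly distributed on $\{-1,1\}^k$. A normed space $X$ has \emph{cotype $q\in[2,\infty)$ with constant $C$} if
\begin{equation}\label{eq:cotype}
\sum_{i=1}^k\|y_i\|^q\le C^q\,\mathbb E\Big\|\sum_{i=1}^k\sigma_iy_i\Big\|^q\qquad\text{for all }k\ge1\text{ and }y_1,\dots,y_k\in X .
\end{equation}
We write $C_q(X)$ for the smallest such $C$. The inequality limits cancellation: a sum of vectors with random signs cannot be much shorter than the $\ell_q$-sum of their lengths. Exponents $q<2$ are excluded because $k$ copies of a unit vector give $k$ on the left and $C^q\,\mathbb E|\sum\sigma_i|^q\le C^qk^{q/2}$ on the right. Four facts set the scale.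

\begin{enumerate}
\item[(F1)] For a Euclidean norm $|\cdot|$, expanding the square and using $\mathbb E\sigma_i\sigma_l=0$ for $i\ne l$ gives the parallelogram identity $\mathbb E|\sum\sigma_iy_i|^2=\sum|y_i|^2$. Hence, if $|x|\le\|x\|\le d|x|$ on $X$, then $\sum\|y_i\|^2\le d^2\,\mathbb E|\sum\sigma_iy_i|^2\le d^2\,\mathbb E\|\sum\sigma_iy_i\|^2$, that is, $C_2(X)\le d$. By John's theorem, the unit ball $K$ of an $n$-dimensional normed space satisfies $\mathcal E\subset K\subset\sqrt n\,\mathcal E$ for some ellipsoid $\mathcal E$ centered at $0$. So $C_2(X)\le\sqrt n$ whenever $\dim X=n$.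
\item[(F2)] $C_2(\ell_1^N)\le\sqrt3$ for every $N$; see Lemma~\ref{lem:khintchine}.
\item[(F3)] $C_q(\ell_\infty^k)\ge k^{1/q}$: for $y_i=e_i$ every signed sum has norm $1$.
\item[(F4)] $C_q(X)\le C_2(X)$ for $q\ge2$, because $(\sum\|y_i\|^q)^{1/q}\le(\sum\|y_i\|^2)^{1/2}$ and the $L_2$ norm of $\|\sum\sigma_iy_i\|$ is at most its $L_q$ norm.
\end{enumerate}
Every finite-dimensional space thus has cotype $2$ with some constant. What matters is whether the constant depends on the dimension, and cubes are the model of what goes wrong.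

\subsection*{Projections of the cross-polytope}
Let $N\ge n$, let $B_1^N=\operatorname{conv}\{\pm e_1,\dots,\pm e_N\}$ be the unit ball of $\ell_1^N$, and let $\Pi_E$ be the orthogonal projection of $\mathbb R^N$ onto an $n$-dimensional subspace $E$. The set $\Pi_EB_1^N$ is a centrally symmetric convex body in $E$. Let $X_E$ be the space $E$ with the norm $\|x\|=\inf\{\lambda>0:\lambda^{-1}x\in\Pi_EB_1^N\}$, the Minkowski functional of this body. Equivalently $\|x\|=\min\{\|a\|_1:\Pi_Ea=x\}$, so $X_E$ is the quotient of $\ell_1^N$ by $E^\perp$.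

Subspaces inherit \eqref{eq:cotype} with the same constant. Quotients do not: the cube $[-1,1]^k$ is the convex hull of its $2^k$ vertices, hence a linear image of $B_1^{2^k}$, and $\ell_\infty^k$ is a quotient of $\ell_1^{2^k}$. So (F2) says nothing about $X_E$ for a general $E$, and one asks about a typical $E$, drawn from the rotation-invariant probability measure on the Grassmannian of $n$-dimensional subspaces of $\mathbb R^N$; we call such an $E$ \emph{uniform}. For $N=n$ we have $X_E=\ell_1^n$. For $N$ exponentially large in $n$, the space $X_E$ is, with high probability, within an absolute factor of a Euclidean space (Case III in Section~\ref{sec:proofs}). At both ends the cotype-$2$ constant is bounded, for two different reasons, and one would guess the same in between. On the other hand, $N$ vertices are enough to build a cube of dimension about $\log_2N$, and such cubes have to be excluded. The following question comes from Huang and Tikhomirov \cite{HT}.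

\begin{quote}
Do there exist $q\in[2,\infty)$ and $C<\infty$, independent of $n$, $N$ and $N/n$, and a sequence $\varepsilon_n\to0$, such that for all $n$ and all $N\ge n$ the space $X_E$ with $E$ uniform has cotype $q$ with constant at most $C$ with probability at least $1-\varepsilon_n$?
\end{quote}

The answer is yes, with the smallest admissible exponent $q=2$ and with $\varepsilon_n=\min(1,6e^{-n/1000})$.

\begin{theorem}\label{thm:cotype}
There is an absolute constant $C<\infty$ such that for all $n\ge1$ and $N\ge n$, with probability at least $1-6e^{-n/1000}$, the space $X_E$ with $E$ uniform has cotype $2$ with constant at most $C$. Consequently it has cotype $q$ with constant at most $C$ for every $q\in[2,\infty)$.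
\end{theorem}

The last sentence is (F4). The proof works in a Gaussian model. For an $n\times N$ matrix $G$ of rank $n$ with columns $g_1,\dots,g_N$ put
\[
K_G=GB_1^N=\operatorname{conv}\{\pm g_1,\dots,\pm g_N\},\qquad \|x\|_{K_G}=\min\{\|a\|_1:Ga=x\},
\]
and write $K=K_G$ when $G$ is fixed. We call $G$ \emph{Gaussian} if its entries are independent $N(0,1)$ variables. Then $E=(\ker G)^\perp$ is uniform and $X_E$ is isometric to $(\mathbb R^n,\|\cdot\|_K)$ (Lemma~\ref{lem:model}). For $y=(y_1,\dots,y_k)$ in $\mathbb R^n$ and $b=(b_1,\dots,b_k)$ in $\mathbb R^N$ let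
\[
\operatorname{Rad}(y)=\Big(\mathbb E\Big\|\sum_i\sigma_iy_i\Big\|_K^2\Big)^{1/2},\qquad S(b)=\sum_{j=1}^N\Big(\sum_ib_i(j)^2\Big)^{1/2},
\]
where $b_i(j)$ is the $j$-th coordinate of $b_i$. With $L=\log(eN/n)\ge1$ (natural logarithm) define
\begin{align*}
\Lambda_0(y)&=\inf\{S(b):\ b_i\in\mathbb R^N,\ y_i=Gb_i\},\\
\Lambda(y)&=\inf\Big\{S(b)+L^{-1/2}\Big(\sum_i\|v_i\|_2^2\Big)^{1/2}:\ b_i\in\mathbb R^N,\ v_i\in\mathbb R^n,\ y_i=Gb_i+v_i\Big\}.
\end{align*}

\begin{theorem}\label{thm:averages}
There is an absolute constant $C$ such that for a Gaussian $n\times N$ matrix $G$, with probability at least $1-6e^{-n/1000}$, the following holds for all $k$ and all $y_1,\dots,y_k\in\mathbb R^n$: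
\begin{enumerate}
\item[(a)] if $n\ge10^4$ and $n\le N<4000n$, then $C^{-1}\Lambda_0(y)\le\operatorname{Rad}(y)\le C\Lambda_0(y)$;
\item[(b)] if $N\ge4000n$, then $C^{-1}\Lambda(y)\le\operatorname{Rad}(y)\le C\Lambda(y)$.
\end{enumerate}
\end{theorem}

Up to the factor $\sqrt3$, the quantity $S(b)$ is the Rademacher average of the $b_i$ in $\ell_1^N$ (Lemma~\ref{lem:khintchine}), and $(\sum\|v_i\|_2^2)^{1/2}$ is the Rademacher average of the $v_i$ in $\ell_2^n$. The definition of $\operatorname{Rad}(y)$ allows a different preimage in $\ell_1^N$ for each of the $2^k$ signed sums. Theorem~\ref{thm:averages} says that little is lost if each $y_i$ is split once, independently of the signs, into a part in $\ell_1^N$ and a Euclidean part. Both $\ell_1^N$ and $\ell_2^n$ have cotype $2$, and this is how Theorem~\ref{thm:cotype} follows.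

The exceptional set in Theorem~\ref{thm:cotype} cannot be removed.

\begin{proposition}\label{prop:exceptional}
If $n\ge2$ and $N\ge2n$, then for every $q\in[2,\infty)$, with positive probability $C_q(X_E)\ge\frac14\lfloor\log_2n\rfloor^{1/q}$.
\end{proposition}

Section~\ref{sec:model} sets up the Gaussian model and proves Proposition~\ref{prop:exceptional}. Sections~\ref{sec:lifting} and~\ref{sec:sparse} are deterministic: they give conditions on a matrix $G$ under which the lower bounds of Theorem~\ref{thm:averages} hold, first for bounded $N/n$ and then in general. Section~\ref{sec:gaussian} verifies the conditions for Gaussian matrices, and Section~\ref{sec:proofs} assembles the proofs.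

\section{The Gaussian model, and cubes}\label{sec:model}

\begin{lemma}\label{lem:model}
Let $G$ be an $n\times N$ matrix of rank $n$ and $E=(\ker G)^\perp$. Then $G|_E$ is a linear isometry of $X_E$ onto $(\mathbb R^n,\|\cdot\|_K)$. If $G$ is Gaussian, then almost surely $G$ has rank $n$, and $E$ is uniform.
\end{lemma}

\begin{proof}
The map $G|_E:E\to\mathbb R^n$ is a linear bijection and $G=G|_E\circ\Pi_E$. So $G|_E$ maps the unit ball $\Pi_EB_1^N$ of $X_E$ onto $K$. Let $G$ be Gaussian. The determinant of its first $n$ columns is a nonzero polynomial in the entries, so it vanishes with probability $0$. The subspace $E$ is the range of $G^T$. For an orthogonal $N\times N$ matrix $O$, the matrix $GO^T$ has the law of $G$, and the range of $(GO^T)^T=OG^T$ is $OE$. Hence the law of $E$ is rotation invariant, and the invariant probability measure on the Grassmannian is unique.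
\end{proof}

The \emph{support function} of a compact convex set $D\subset\mathbb R^n$ is $h_D(\theta)=\max_{x\in D}\langle x,\theta\rangle$. By the separation theorem, $D\subset D'$ if and only if $h_D\le h_{D'}$. For the Euclidean unit ball $B_2^n$ we have $h_{rB_2^n}(\theta)=r\|\theta\|_2$, and $h_{K_G}(\theta)=\max_j|\langle g_j,\theta\rangle|$.

\begin{lemma}\label{lem:perturb}
Let $\eta B_2^n\subset K_G$ with $\eta>0$, let $0<\varepsilon<1$, and let $G'$ be an $n\times N$ matrix with $\|g_j'-g_j\|_2\le\varepsilon\eta$ for all $j$. Then $(1-\varepsilon)K_G\subset K_{G'}\subset(1+\varepsilon)K_G$.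
\end{lemma}

\begin{proof}
We have $|h_{K_{G'}}(\theta)-h_{K_G}(\theta)|\le\max_j|\langle g'_j-g_j,\theta\rangle|\le\varepsilon\eta\|\theta\|_2\le\varepsilon h_{K_G}(\theta)$.
\end{proof}

The events in Theorem~\ref{thm:cotype} and Proposition~\ref{prop:exceptional} are measurable, because $E\mapsto C_q(X_E)$ is continuous. To see this, let $\Pi_{E_m}\to\Pi_E$, fix $G$ of rank $n$ with $(\ker G)^\perp=E$, and put $G_m=G\Pi_{E_m}\to G\Pi_E=G$. For large $m$ the matrix $G_m$ has rank $n$ and its kernel contains $E_m^\perp$, so $(\ker G_m)^\perp=E_m$ by dimension. The inclusions of Lemma~\ref{lem:perturb} change the finite number $C_q$ by a factor of at most $(1+\varepsilon)/(1-\varepsilon)$, so $C_q(X_{E_m})\to C_q(X_E)$ by Lemma~\ref{lem:model}. It therefore suffices to prove both statements for $(\mathbb R^n,\|\cdot\|_K)$ with $G$ Gaussian. The properties of $G$ that we assert will hold on explicit Borel events.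

\begin{proof}[Proof of Proposition~\ref{prop:exceptional}]
We build one matrix whose polytope has a cube as a section, and perturb it. Let $k=\lfloor\log_2n\rfloor$, so $1\le k<n$ and $2^k+(n-k)\le2n\le N$. Let $G_0$ be the $n\times N$ matrix whose columns are the $2^k$ vectors of $\{-1,1\}^k\times\{0\}$, then $e_{k+1},\dots,e_n$, then zeros. Then $K_0=K_{G_0}$ is the convex hull of $[-1,1]^k\times\{0\}$ and $\{0\}\times B_1^{n-k}$. This is the unit ball of the norm $\|x'\|_\infty+\|x''\|_1$ of $x=(x',x'')\in\mathbb R^k\times\mathbb R^{n-k}$; in particular $K_0\supset\eta B_2^n$ for some $\eta>0$.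

Since $G$ has an everywhere positive density, with positive probability every column of $G$ is within $\eta/2$ of the corresponding column of $G_0$. On this event Lemma~\ref{lem:perturb} gives $\frac12K_0\subset K\subset2K_0$, that is, $\frac12\|x\|_{K_0}\le\|x\|_K\le2\|x\|_{K_0}$. Take $y_i=e_i$ for $i\le k$. The vectors $y_i$ and all the sums $\sum\sigma_iy_i$ have $K_0$-norm $1$, so $\|y_i\|_K\ge\frac12$ and $\|\sum\sigma_iy_i\|_K\le2$. Now \eqref{eq:cotype} reads $k2^{-q}\le C^q2^q$, that is, $C\ge\frac14k^{1/q}$.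
\end{proof}

\section{Linear lifts}\label{sec:lifting}

In this section and the next, $G$ is a fixed $n\times N$ matrix of rank $n$. For a function $\varphi$ on $\{-1,1\}^k$ with values in a normed space $Y$ put $\|\varphi\|_{L_2(Y)}=(\mathbb E\|\varphi(\sigma)\|_Y^2)^{1/2}$.

\subsection*{What a linear lift gives}

\begin{lemma}\label{lem:khintchine}
A scalar Rademacher sum $Z=\sum_it_i\sigma_i$ satisfies $\mathbb EZ^4\le3(\mathbb EZ^2)^2$ and $\mathbb EZ^2\le3(\mathbb E|Z|)^2$. For $b_1,\dots,b_k\in\mathbb R^N$,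
\begin{equation}\label{eq:khintchine}
\Big(\sum_i\|b_i\|_1^2\Big)^{1/2}\le S(b),\qquad \Big\|\sum_i\sigma_ib_i\Big\|_{L_2(\ell_1)}\le S(b)\le\sqrt3\,\Big\|\sum_i\sigma_ib_i\Big\|_{L_2(\ell_1)} .
\end{equation}
\end{lemma}

\begin{proof}
In the expansion of $\mathbb EZ^4$ only the terms in which each index occurs an even number of times survive, so $\mathbb EZ^4=\sum_it_i^4+3\sum_{i\ne l}t_i^2t_l^2\le3(\sum_it_i^2)^2=3(\mathbb EZ^2)^2$. H\"older's inequality with exponents $\frac32$ and $3$ gives $\mathbb EZ^2=\mathbb E|Z|^{2/3}|Z|^{4/3}\le(\mathbb E|Z|)^{2/3}(\mathbb EZ^4)^{1/3}$. Cubing and inserting the fourth-moment bound gives $\mathbb EZ^2\le3(\mathbb E|Z|)^2$.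

The vector $(\|b_i\|_1)_{i\le k}$ is the sum over $j$ of the vectors $(|b_i(j)|)_{i\le k}$, so the first inequality in \eqref{eq:khintchine} is the triangle inequality in $\ell_2^k$. Let $Z_j=\sum_i\sigma_ib_i(j)$. Then $\|\sum\sigma_ib_i\|_1=\sum_j|Z_j|$ and $S(b)=\sum_j(\mathbb EZ_j^2)^{1/2}$. The second inequality is the triangle inequality in $L_2$. The third follows from $S(b)\le\sqrt3\sum_j\mathbb E|Z_j|=\sqrt3\,\mathbb E\|\sum\sigma_ib_i\|_1$.
\end{proof}

The first and third inequalities in \eqref{eq:khintchine} give (F2). The next lemma contains the upper bounds of Theorem~\ref{thm:averages} and the passage from its lower bounds to cotype.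

\begin{lemma}\label{lem:easy}
Let $y_i=Gb_i+v_i$ for $i\le k$, and let $\tau B_2^n\subset K$ with $\tau>0$. Then
\[
\max\Big\{\operatorname{Rad}(y),\ \Big(\sum_i\|y_i\|_K^2\Big)^{1/2}\Big\}\le S(b)+\tau^{-1}\Big(\sum_i\|v_i\|_2^2\Big)^{1/2}.
\]
In particular both quantities on the left are at most $\Lambda_0(y)$.
\end{lemma}

\begin{proof}
We have $\|Ga+x\|_K\le\|a\|_1+\tau^{-1}\|x\|_2$ for $a\in\mathbb R^N$, $x\in\mathbb R^n$. Apply this to $a=\sum\sigma_ib_i$, $x=\sum\sigma_iv_i$, take $L_2$ norms, and use \eqref{eq:khintchine} and the parallelogram identity: this bounds $\operatorname{Rad}(y)$. Apply it to $a=b_i$, $x=v_i$, take $\ell_2^k$ norms, and use \eqref{eq:khintchine}: this bounds the second quantity. For the last sentence take $v_i=0$; some $\tau>0$ exists because $G$ is onto.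
\end{proof}

\subsection*{The linear part of a lift}
Fix $y_1,\dots,y_k\in\mathbb R^n$. An \emph{optimal lift} is a function $u:\{-1,1\}^k\to\mathbb R^N$ with
\[
Gu(\sigma)=\sum_i\sigma_iy_i,\qquad\|u(\sigma)\|_1=\Big\|\sum_i\sigma_iy_i\Big\|_K\qquad\text{for all }\sigma .
\]
It exists because the minimum defining $\|\cdot\|_K$ is attained, and $\|u\|_{L_2(\ell_1)}=\operatorname{Rad}(y)$. If $u$ had the form $\sum\sigma_ib_i$, then $Gb_i=y_i$ and $S(b)\le\sqrt3\operatorname{Rad}(y)$, and Lemma~\ref{lem:easy} would give cotype $2$ with constant $\sqrt3$. In general $u$ is not linear in $\sigma$, and we extract its linear part.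

The Walsh functions $\chi_A(\sigma)=\prod_{i\in A}\sigma_i$, $A\subset\{1,\dots,k\}$, form an orthonormal basis of the real functions on $\{-1,1\}^k$. A vector-valued function expands as $\varphi=\sum_A\hat\varphi(A)\chi_A$ with $\hat\varphi(A)=\mathbb E\,\varphi\chi_A$, and for Euclidean-valued $\varphi$ Parseval's identity holds: $\|\varphi\|_{L_2(\ell_2)}^2=\sum_A\|\hat\varphi(A)\|_2^2$. The \emph{Rademacher projection} is $R\varphi=\sum_i\hat\varphi(\{i\})\sigma_i$. Any operator that multiplies each $\chi_A$ by a scalar, such as $R$, commutes with linear maps applied to the values of $\varphi$; in particular it acts coordinatewise. For a lift $u$ and $b_i=\hat u(\{i\})$, taking the coefficient of $\sigma_i$ in $Gu=\sum\sigma_iy_i$ gives $Gb_i=y_i$. So $Ru$ is a linear lift, and the whole problem is to bound $\|Ru\|_{L_2(\ell_1)}$ by $\|u\|_{L_2(\ell_1)}$. This is not possible for every $G$.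

\begin{example}[The cube]\label{ex:cube}
Let $n=k$, $N=2^k$, index the coordinates of $\mathbb R^N$ by $\omega\in\{-1,1\}^k$, and let $Ge_\omega=\omega$. Then $K=[-1,1]^k$. For $y_i=e_i$ the function $u(\sigma)=e_\sigma$ is an optimal lift with $\|u(\sigma)\|_1=1$. Here $\hat u(\{i\})=2^{-k}\sum_\omega\omega_ie_\omega$, so $Ru(\sigma)=2^{-k}\sum_\omega\langle\sigma,\omega\rangle e_\omega$, and $\|Ru(\sigma)\|_1$ is the average of $|\langle\sigma,\omega\rangle|$ over $\omega$, which is at least $\sqrt{k/3}$ by Lemma~\ref{lem:khintchine}.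
\end{example}

Thus $R$ is not uniformly bounded on $L_2(\ell_1)$, while on $L_2(\ell_2)$ it is an orthogonal projection. We need a substitute for $\mathrm{Id}-R$ that still annihilates the linear part, is bounded on $L_2(Y)$ for every normed space $Y$, and controls $\mathrm{Id}-R$ in Euclidean norms. Averaging operators are bounded on every $L_2(Y)$, so we build it from one. Put
\[
T\varphi=\sum_A2^{-|A|}\hat\varphi(A)\chi_A,\qquad M=\mathrm{Id}-2T .
\]

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(a)] $M(\sum_i\sigma_ix_i)=0$ for all vectors $x_i$.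
\item[(b)] $\|M\varphi\|_{L_2(Y)}\le3\|\varphi\|_{L_2(Y)}$ for every normed space $Y$.
\item[(c)] For Euclidean-valued $\varphi$, $\|M\varphi\|_{L_2(\ell_2)}\le\|\varphi\|_{L_2(\ell_2)}$ and $\|\varphi-R\varphi\|_{L_2(\ell_2)}\le2\|M\varphi\|_{L_2(\ell_2)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The operator $M$ multiplies $\chi_A$ by $1-2^{1-|A|}$. This number is $-1$ for $|A|=0$, it is $0$ for $|A|=1$, and it lies in $[\frac12,1)$ for $|A|\ge2$. This gives (a), and (c) follows from Parseval's identity. For (b), let $\zeta_1,\dots,\zeta_k$ be independent signs with $\mathbb P(\zeta_i=1)=\frac34$, so $\mathbb E\zeta_i=\frac12$, and let $\sigma\zeta$ be the coordinatewise product. Since $\mathbb E_\zeta\chi_A(\sigma\zeta)=\chi_A(\sigma)\,\mathbb E\chi_A(\zeta)=2^{-|A|}\chi_A(\sigma)$, we have $T\varphi(\sigma)=\mathbb E_\zeta\varphi(\sigma\zeta)$. For fixed $\zeta$ the map $\sigma\mapsto\sigma\zeta$ preserves the uniform measure, so the triangle inequality in $L_2(Y)$ gives $\|T\varphi\|_{L_2(Y)}\le\|\varphi\|_{L_2(Y)}$.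
\end{proof}

For a lift $u$, both $Mu$ and $h=u-Ru$ take values in $\ker G$, since $M$ and $\mathrm{Id}-R$ commute with $G$ and annihilate $\sum\sigma_iy_i$. Part (b) bounds $Mu$ in $\ell_1$, and part (c) passes from $Mu$ to $h$ in $\ell_2$. The two can be combined when the $\ell_1$ and $\ell_2$ norms are comparable on $\ker G$. The smallest case is a one-dimensional kernel.

\begin{example}[$N=n+1$]\label{ex:hexagon}
Let $n=2$, $N=3$, $g_1=(1,0)$, $g_2=(0,1)$, $g_3=(1,1)$. Then $K$ is a hexagon and $\ker G$ is spanned by $z=e_1+e_2-e_3$. Take $y_i=g_i$, $i=1,2,3$. The preimages of $(x_1,x_2)$ are $(x_1-t,x_2-t,t)$, and minimizing $|x_1-t|+|x_2-t|+|t|$ gives a unique optimal lift, with $u(-\sigma)=-u(\sigma)$ and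
\[
u(+,+,+)=2e_3,\qquad u(+,+,-)=0,\qquad u(+,-,+)=2e_1,\qquad u(-,+,+)=2e_2 .
\]
Averaging against $\sigma_1,\sigma_2,\sigma_3$ and $\sigma_1\sigma_2\sigma_3$ (the coefficients with $|A|$ even vanish because $u$ is odd),
\[
u=\sigma_1\frac{e_1-e_2+e_3}2+\sigma_2\frac{-e_1+e_2+e_3}2+\sigma_3\frac{e_1+e_2+e_3}2-\sigma_1\sigma_2\sigma_3\frac z2 .
\]
The lift is not linear. Its nonlinear part is $h=-\frac12\sigma_1\sigma_2\sigma_3z$, and $Mu=\frac34h$; both are multiples of $z$.

For any $G$ with $N=n+1$ and any $y$, the functions $h$ and $Mu$ take values in the line $\ker G$, on which $\|\cdot\|_1$ is a fixed multiple of $\|\cdot\|_2$. So Lemma~\ref{lem:M}(c) holds for them in $\ell_1$, and $\|h\|_{L_2(\ell_1)}\le2\|Mu\|_{L_2(\ell_1)}\le6\operatorname{Rad}(y)$. Hence $\|Ru\|_{L_2(\ell_1)}\le7\operatorname{Rad}(y)$ and $\Lambda_0(y)\le7\sqrt3\operatorname{Rad}(y)$ by \eqref{eq:khintchine}. By Lemma~\ref{lem:easy}, $C_2(X_E)\le7\sqrt3$ for every hyperplane $E$.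
\end{example}

In higher codimension, the bound $\|z\|_1\le\sqrt N\|z\|_2$ is free, and the reverse comparison on $\ker G$ is a hypothesis.

\begin{proposition}\label{prop:proportional}
Let $s>0$ and $\beta,\kappa\ge1$ satisfy $N\le\kappa s$ and $\sqrt s\,\|z\|_2\le\beta\|z\|_1$ for all $z\in\ker G$. Then $\Lambda_0(y)\le\sqrt3\,(1+6\beta\sqrt\kappa)\operatorname{Rad}(y)$ for all $y_1,\dots,y_k\in\mathbb R^n$.
\end{proposition}

\begin{proof}
Let $u$ be an optimal lift and $h=u-Ru$. By Lemma~\ref{lem:M}(c), the hypothesis applied to $Mu(\sigma)\in\ker G$, and Lemma~\ref{lem:M}(b),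
\[
\sqrt s\,\|h\|_{L_2(\ell_2)}\le2\sqrt s\,\|Mu\|_{L_2(\ell_2)}\le2\beta\|Mu\|_{L_2(\ell_1)}\le6\beta\operatorname{Rad}(y).
\]
By the Cauchy--Schwarz inequality, $\|h\|_{L_2(\ell_1)}\le\sqrt{\kappa s}\,\|h\|_{L_2(\ell_2)}\le6\beta\sqrt\kappa\operatorname{Rad}(y)$. Hence $\|Ru\|_{L_2(\ell_1)}\le(1+6\beta\sqrt\kappa)\operatorname{Rad}(y)$. The vectors $b_i=\hat u(\{i\})$ satisfy $Gb_i=y_i$ and $Ru=\sum\sigma_ib_i$, and \eqref{eq:khintchine} bounds $S(b)$.
\end{proof}

\section{Sparse lifts and a Euclidean remainder}\label{sec:sparse}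

For a Gaussian matrix, the argument of Section~\ref{sec:gaussian} gives the hypothesis on $\ker G$ with $s$ of order $n/L$. The Cauchy--Schwarz step then costs $\sqrt{N/s}$, which is unbounded together with $N/n$. To avoid this loss we apply Cauchy--Schwarz on a fixed set of $O(s)$ coordinates only, and move everything else into a remainder that is measured in $\ell_2^n$, where $R$ is a contraction. This needs control of $G$ on all of $\mathbb R^N$. For $s,\rho>0$ and $\alpha,\beta\ge1$, $\gamma>0$ consider:
\begin{enumerate}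
\item[(H1)] $\|Ga\|_2\le\alpha\rho\,(\sqrt s\,\|a\|_2+\|a\|_1)$ for all $a\in\mathbb R^N$;
\item[(H2)] $\sqrt s\,\|a\|_2\le\beta\,(\rho^{-1}\|Ga\|_2+\|a\|_1)$ for all $a\in\mathbb R^N$;
\item[(H3)] $\rho B_2^n\subset\gamma K$.
\end{enumerate}
Conditions (H1) and (H2) say that $\rho^{-1}\|Ga\|_2$ and $\sqrt s\,\|a\|_2$ are comparable up to an additive error $\|a\|_1$, which is the quantity that a lift controls. On $\ker G$, (H2) is the hypothesis of Proposition~\ref{prop:proportional}. Condition (H3) converts a Euclidean remainder of size $\rho$ into a vector of bounded $K$-norm.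

After truncation, a lift will have $O(s)$ nonzero coordinates on average, but their positions depend on $\sigma$. Only $O(s)$ coordinates can be nonzero with probability bounded below. The other coordinates are handled by the following lemma: a Rademacher sum is spread out, so a function that usually vanishes cannot be close to one.

\begin{lemma}\label{lem:rare}
Let $f:\{-1,1\}^k\to\mathbb R$ satisfy $\mathbb P(f\ne0)\le\frac1{12}$. Then $\mathbb Ef^2\le3\,\mathbb E(f-Rf)^2$.
\end{lemma}

\begin{proof}
Let $Z=Rf$ and $h=f-Z$. By the Cauchy--Schwarz inequality and Lemma~\ref{lem:khintchine},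
\[
\mathbb E\,Z^21_{\{f\ne0\}}\le(\mathbb EZ^4)^{1/2}\,\mathbb P(f\ne0)^{1/2}\le\sqrt{3/12}\;\mathbb EZ^2=\tfrac12\,\mathbb EZ^2 .
\]
On $\{f=0\}$ we have $Z=-h$, so $\frac12\mathbb EZ^2\le\mathbb E\,Z^21_{\{f=0\}}\le\mathbb Eh^2$. Since $Z$ and $h$ are orthogonal, $\mathbb Ef^2=\mathbb EZ^2+\mathbb Eh^2\le3\,\mathbb Eh^2$.
\end{proof}

\begin{proposition}\label{prop:general}
Assume \textup{(H1)} and \textup{(H2)}. Then for all $y_1,\dots,y_k\in\mathbb R^n$ there are $b_i\in\mathbb R^N$ and $v_i\in\mathbb R^n$ with $y_i=Gb_i+v_i$ and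
\[
S(b)\le62\,\alpha\beta\operatorname{Rad}(y),\qquad\Big(\sum_i\|v_i\|_2^2\Big)^{1/2}\le21\,\alpha^2\beta\rho\operatorname{Rad}(y).
\]
If \textup{(H3)} also holds, then $(\mathbb R^n,\|\cdot\|_K)$ has cotype $2$ with constant $62\alpha\beta+21\alpha^2\beta\gamma$.
\end{proposition}

\begin{proof}
If $\operatorname{Rad}(y)=0$, every signed sum vanishes and so do its Walsh coefficients $y_i$. Otherwise we normalize $\operatorname{Rad}(y)=1$. Let $u$ be an optimal lift and $\lambda(\sigma)=\|u(\sigma)\|_1$, so $\mathbb E\lambda\le(\mathbb E\lambda^2)^{1/2}=1$.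

\emph{Step 1: truncation.} The level $1/s$ balances two requirements: the coordinates above it are few, and those below it have small $\ell_2$ norm. Let $w_j(\sigma)=u_j(\sigma)1_{\{|u_j(\sigma)|\ge1/s\}}$ for $j\le N$, and $v=G(u-w)$. The coordinates of $u-w$ are smaller than $1/s$ in absolute value, so $\|u-w\|_2^2\le\|u-w\|_1/s\le\lambda/s$. By (H1), $\|v\|_2\le\alpha\rho(\sqrt\lambda+\lambda)$, and therefore $\|v\|_{L_2(\ell_2)}\le\alpha\rho\,((\mathbb E\lambda)^{1/2}+1)\le2\alpha\rho$. At most $s\lambda(\sigma)$ coordinates of $w(\sigma)$ are nonzero. With $p_j=\mathbb P(w_j\ne0)$ we obtain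
\begin{equation}\label{eq:truncated}
\sum_i\sigma_iy_i=Gw+v,\qquad\|w\|_{L_2(\ell_1)}\le1,\qquad\sum_{j=1}^Np_j\le s\,\mathbb E\lambda\le s .
\end{equation}

\emph{Step 2: the nonlinear part of $w$ in $\ell_2$.} The function $Mw$ no longer takes values in $\ker G$, which is why (H2) is needed on all of $\mathbb R^N$. Applying $M$ to the identity in \eqref{eq:truncated} gives $G(Mw)=-Mv$. By Lemma~\ref{lem:M}, $\|G(Mw)\|_{L_2(\ell_2)}\le\|v\|_{L_2(\ell_2)}\le2\alpha\rho$ and $\|Mw\|_{L_2(\ell_1)}\le3$. By (H2), $\sqrt s\,\|Mw\|_{L_2(\ell_2)}\le\beta(2\alpha+3)\le5\alpha\beta$. By Lemma~\ref{lem:M}(c), $h=w-Rw$ satisfies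
\begin{equation}\label{eq:h}
\sqrt s\,\|h\|_{L_2(\ell_2)}\le10\,\alpha\beta .
\end{equation}

\emph{Step 3: rarely used coordinates.} Let $J=\{j:p_j\ge\frac1{12}\}$, a set that does not depend on $\sigma$. By \eqref{eq:truncated}, $|J|\le12s$. Write $w=w'+w''$, where $w'=w1_J$ keeps the coordinates in $J$ and $w''$ keeps the others. For $j\notin J$, Lemma~\ref{lem:rare} gives $\mathbb Ew_j^2\le3\,\mathbb Eh_j^2$. Summing over $j\notin J$ and using \eqref{eq:h}, we get $\sqrt s\,\|w''\|_{L_2(\ell_2)}\le10\sqrt3\,\alpha\beta$. Also $\|w''\|_{L_2(\ell_1)}\le1$. By (H1), $\|Gw''\|_{L_2(\ell_2)}\le\alpha\rho(10\sqrt3\,\alpha\beta+1)$. We move this term into the remainder: $v'=v+Gw''$ satisfies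
\[
\sum_i\sigma_iy_i=Gw'+v',\qquad\|v'\|_{L_2(\ell_2)}\le\alpha\rho\,(3+10\sqrt3\,\alpha\beta)\le21\,\alpha^2\beta\rho .
\]

\emph{Step 4: linear parts.} Put $b_i=\widehat{w'}(\{i\})$ and $v_i=\widehat{v'}(\{i\})$. Taking the coefficient of $\sigma_i$ gives $y_i=Gb_i+v_i$. By Parseval's identity, $\sum\|v_i\|_2^2\le\|v'\|_{L_2(\ell_2)}^2$. Since $R$ acts coordinatewise, $Rw'=(Rw)1_J=w'-h1_J$. Cauchy--Schwarz on the set $J$ gives $\|h1_J\|_1\le\sqrt{12s}\,\|h\|_2$, so $\|Rw'\|_{L_2(\ell_1)}\le1+10\sqrt{12}\,\alpha\beta$ by \eqref{eq:h}. By \eqref{eq:khintchine}, $S(b)\le\sqrt3+60\alpha\beta\le62\alpha\beta$.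

Under (H3), Lemma~\ref{lem:easy} with $\tau=\rho/\gamma$ gives $(\sum\|y_i\|_K^2)^{1/2}\le62\alpha\beta+21\alpha^2\beta\gamma$.
\end{proof}

\begin{remark}\label{rem:hypotheses}
Without (H3) there is no conclusion about cotype: every $G$ satisfies (H1) and (H2) with $s=1$, $\alpha=\beta=1$, $\rho=\max_j\|g_j\|_2$, because $\|Ga\|_2\le\rho\|a\|_1$ and $\|a\|_2\le\|a\|_1$. For the cube of Example~\ref{ex:cube} the three conditions cannot hold with constants independent of $k$. Indeed, (H2) for $a=e_\omega+e_{-\omega}\in\ker G$ gives $s\le2\beta^2$, (H3) gives $\rho\le\gamma$, and then (H1) for $a=e_\omega$ gives $\sqrt k\le\alpha\gamma(\sqrt2\,\beta+1)$.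
\end{remark}

\section{Gaussian matrices}\label{sec:gaussian}

We use the following standard facts.
\begin{enumerate}
\item[(G1)] (Davidson--Szarek \cite[Theorem II.13]{DS}.) Let $\Gamma$ be an $n\times m$ Gaussian matrix, $m\le n$, let $s_{\max}$ and $s_{\min}$ be the maximum and the minimum of $\|\Gamma a\|_2$ over $\|a\|_2=1$, and let $t>0$. Each of the events $s_{\max}>\sqrt n+\sqrt m+t$ and $s_{\min}<\sqrt n-\sqrt m-t$ has probability at most $e^{-t^2/2}$.
\item[(G2)] (Gaussian concentration.) For a standard Gaussian vector $g$ in $\mathbb R^n$ and $t>0$, $\mathbb P(\|g\|_2>\sqrt n+t)\le e^{-t^2/2}$.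
\item[(G3)] (Chernoff bound.) A binomial variable with parameters $N,p$ is smaller than $Np/2$ with probability at most $e^{-Np/8}$.
\item[(G4)] For $0<\delta\le1$ there is a set $\mathcal N\subset S^{n-1}$ with $|\mathcal N|\le(3/\delta)^n$ such that every point of $S^{n-1}$ is within $\delta$ of $\mathcal N$. (Take a maximal $\delta$-separated set; the balls of radius $\delta/2$ around its points are disjoint and lie in a ball of radius $1+\delta/2$, so there are at most $(1+2/\delta)^n$ of them.)
\end{enumerate}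
For $I\subset\{1,\dots,N\}$, $G_I$ is the submatrix of $G$ with columns in $I$, $\|G_I\|$ is its operator norm between Euclidean spaces, and $a_I$ is the vector $a1_I$. A vector is \emph{$s$-sparse} if it has at most $s$ nonzero coordinates.

\subsection*{Conditions (H1) and (H2)}
Both conditions reduce to sparse vectors, because any vector is $s$-sparse up to a tail that the $\ell_1$ norm controls.

\begin{lemma}\label{lem:blocks}
Let $1\le s\le N$ be an integer, $\rho=\sqrt{n/s}$, and suppose that
\begin{equation}\label{eq:sparse}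
\tfrac12\sqrt n\,\|a\|_2\le\|Ga\|_2\le\tfrac32\sqrt n\,\|a\|_2\qquad\text{for all $s$-sparse }a\in\mathbb R^N .
\end{equation}
Then \textup{(H1)} and \textup{(H2)} hold with $\alpha=\frac32$ and $\beta=4$.
\end{lemma}

\begin{proof}
Given $a\in\mathbb R^N$, order its coordinates by decreasing absolute value. Let $I_1$ be the first $s$ indices, $I_2$ the next $s$, and so on; only the last block may have fewer than $s$ indices. For $l\ge2$, each coordinate in $I_l$ is at most the average $\|a_{I_{l-1}}\|_1/s$ in absolute value, so $\|a_{I_l}\|_2\le s^{-1/2}\|a_{I_{l-1}}\|_1$ and $\sum_{l\ge2}\|a_{I_l}\|_2\le s^{-1/2}\|a\|_1$. Applying \eqref{eq:sparse} to each block,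
\[
\tfrac12\sqrt n\,\|a_{I_1}\|_2-\tfrac32\sqrt n\,s^{-1/2}\|a\|_1\le\|Ga\|_2\le\tfrac32\sqrt n\,\big(\|a\|_2+s^{-1/2}\|a\|_1\big).
\]
The right inequality is (H1), since $\sqrt n=\rho\sqrt s$. The left one gives $\sqrt s\,\|a_{I_1}\|_2\le2\rho^{-1}\|Ga\|_2+3\|a\|_1$. Together with $\|a\|_2\le\|a_{I_1}\|_2+s^{-1/2}\|a\|_1$ this yields $\sqrt s\,\|a\|_2\le2\rho^{-1}\|Ga\|_2+4\|a\|_1$, which implies (H2).
\end{proof}

By (G1), each submatrix $G_I$ violates \eqref{eq:sparse} with probability exponentially small in $n$. The number of sets $I$ of size $s$ is at most $e^{s\log(eN/s)}$, and this dictates the choice of $s$ as a small multiple of $n/L$.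

\begin{lemma}\label{lem:sparse}
Let $G$ be Gaussian, $N\ge n$, and suppose that $s=\lfloor n/(1000L)\rfloor\ge1$. Then \eqref{eq:sparse} holds with probability at least $1-2e^{-n/64}$, and $1000L\le n/s\le2000L$.
\end{lemma}

\begin{proof}
Let $s_0=n/(1000L)\ge1$. Then $s_0/2\le s\le s_0$, which is the last claim, and $s\le n/1000\le N$. Every $s$-sparse vector is supported in a set $I$ with $|I|=s$. For such a set, (G1) with $m=s$, $t=\sqrt n/4$ and $\sqrt s\le\sqrt n/4$ shows that \eqref{eq:sparse} fails for some vector supported in $I$ with probability at most $2e^{-n/32}$. The number of sets is $\binom Ns\le N^s/s!\le(eN/s)^s$. The function $x\mapsto x\log(eN/x)$ has derivative $\log(N/x)\ge0$ on $(0,N]$, so, using $\log L\le L$ and $L\ge1$,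
\[
s\log\frac{eN}s\le s_0\log\frac{eN}{s_0}=\frac n{1000L}\big(L+\log L+\log1000\big)\le\frac{2+\log1000}{1000}\,n\le\frac n{64}.
\]
The union bound gives failure probability at most $e^{n/64}\cdot2e^{-n/32}$.
\end{proof}

\subsection*{Condition (H3)}
With this $s$, the radius $\rho=\sqrt{n/s}$ has order $\sqrt L$, so (H3) asks that $K$ contain a ball of radius of order $\sqrt L$, that is, $\max_j|\langle g_j,\theta\rangle|\ge c\sqrt L$ for all unit vectors $\theta$. For a fixed $\theta$ the numbers $\langle g_j,\theta\rangle$ are independent $N(0,1)$ variables, and when $N/n$ is large, many more than $n$ of them exceed $\sqrt L/2$. The difficulty is to pass from a net to the whole sphere. A single column has length about $\sqrt n$, so tracking one column would require a net of mesh about $\sqrt{L/n}$, whose cardinality is too large when $N/n$ is bounded. We track $m$ columns at once: to make all of them small, a perturbation of $\theta$ must be stretched by $G_I^T$ to length $c\sqrt{Lm}$, and if $\|G_I\|$ has order $\sqrt{Lm}$,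 a net of constant mesh suffices.

\begin{lemma}\label{lem:inradius}
Let $G$ be Gaussian and $N\ge4000n$. There is an event $\Omega$ of probability at least $1-e^{-n}$ on which the following holds: if for some integer $1\le m\le n$ we have $\|G_I\|\le100\sqrt{Lm}$ for all $I$ with $|I|=m$, then $\frac14\sqrt L\,B_2^n\subset K$.
\end{lemma}

\begin{proof}
Let $\tau=\sqrt L/4$ and $\xi\sim N(0,1)$. Integrating the density over $t\le|x|\le t+1$ and using $(t+1)^2\le2t^2+2$, we get for $t\ge0$
\[
\mathbb P(|\xi|\ge t)\ge\frac2{\sqrt{2\pi}}\,e^{-(t+1)^2/2}\ge\frac2{e\sqrt{2\pi}}\,e^{-t^2}\ge\frac14e^{-t^2}.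
\]
Hence $p=\mathbb P(|\xi|\ge2\tau)\ge\frac14e^{-L/4}=\frac14(eN/n)^{-1/4}$. Since $\frac14e^{-1/4}\ge\frac16$ and $4000^{3/4}\ge4000/8\ge432$, we obtain $Np\ge\frac16n(N/n)^{3/4}\ge72n$.

For $\theta'\in S^{n-1}$ let $I(\theta')=\{j:|\langle g_j,\theta'\rangle|\ge2\tau\}$. Its cardinality is binomial with parameters $N,p$, so by (G3), $|I(\theta')|\ge36n$ except with probability at most $e^{-9n}$. Let $\mathcal N$ be the net of (G4) with $\delta=\frac1{400}$, so $|\mathcal N|\le1200^n\le e^{7.1n}$. Let $\Omega$ be the event that $|I(\theta')|\ge36n$ for all $\theta'\in\mathcal N$. Its complement has probability at most $e^{7.1n-9n}\le e^{-n}$.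

Assume $\Omega$ and the bound on $\|G_I\|$, and suppose that $h_K(\theta)<\tau$ for some $\theta\in S^{n-1}$. Take $\theta'\in\mathcal N$ with $\|\theta-\theta'\|_2\le\delta$ and $I\subset I(\theta')$ with $|I|=m$. For $j\in I$ we have $|\langle g_j,\theta'\rangle|\ge2\tau$ and $|\langle g_j,\theta\rangle|<\tau$, so $|\langle g_j,\theta-\theta'\rangle|>\tau$. Therefore
\[
\frac{Lm}{16}=\tau^2m<\|G_I^T(\theta-\theta')\|_2^2\le\|G_I\|^2\delta^2\le\frac{10^4Lm}{160000}=\frac{Lm}{16},
\]
a contradiction. So $h_K\ge\tau$ on $S^{n-1}$, which means $\tau B_2^n\subset K$.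
\end{proof}

\begin{remark}\label{rem:square}
Some lower bound on $N/n$ is needed in Lemma~\ref{lem:inradius}, and this is why Theorem~\ref{thm:averages} has two parts. Let $N=n$ and let $\theta$ be a unit vector orthogonal to $g_1,\dots,g_{n-1}$, chosen as a function of these columns. Then $h_K(\theta)=|\langle g_n,\theta\rangle|$ has the law of $|\xi|$, so $\tau B_2^n\not\subset K$ with probability at least $\mathbb P(|\xi|<\tau)$, which does not tend to $0$ with $n$ for fixed $\tau>0$.
\end{remark}

\section{Proof of Theorems~\ref{thm:cotype} and~\ref{thm:averages}}\label{sec:proofs}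

Let $G$ be Gaussian, $X=(\mathbb R^n,\|\cdot\|_K)$, and $s=\lfloor n/(1000L)\rfloor$. We discard the null event that $G$ has rank less than $n$. There are three cases. Case I is part (a) of Theorem~\ref{thm:averages}; Cases II and III together cover part (b), according to whether $s\ge1$ or $s=0$. In each case we prove the two-sided bound and a bound on $C_2(X)$ on one event.

\subsection*{Case I: $n\ge10^4$ and $n\le N<4000n$}
Here $L\le\log(4000e)<10$, so $n/(1000L)\ge1$ and $s\ge1$; this is where $n\ge10^4$ is used. By Lemma~\ref{lem:sparse}, $n\le2000Ls\le20000s$, so $N\le8\cdot10^7s$, and \eqref{eq:sparse} holds with probability at least $1-2e^{-n/64}$. On this event (H2) holds with $\beta=4$ by Lemma~\ref{lem:blocks}, so $\sqrt s\,\|z\|_2\le4\|z\|_1$ on $\ker G$. Proposition~\ref{prop:proportional} with $\kappa=8\cdot10^7$ gives $\Lambda_0(y)\le C_{\mathrm I}\operatorname{Rad}(y)$ with $C_{\mathrm I}=\sqrt3\,(1+24\sqrt\kappa)$. Lemma~\ref{lem:easy} gives $\operatorname{Rad}(y)\le\Lambda_0(y)$ and $(\sum\|y_i\|_K^2)^{1/2}\le\Lambda_0(y)$,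 so $C_2(X)\le C_{\mathrm I}$.

\medskip
In the other two cases we show that, with high probability,
\begin{equation}\label{eq:goal}
\tfrac14\sqrt L\,B_2^n\subset K\qquad\text{and}\qquad\Lambda(y)\le C'\operatorname{Rad}(y)\ \text{ for all }y,
\end{equation}
with an absolute constant $C'$. This is enough: by the inclusion and Lemma~\ref{lem:easy} with $\tau=\frac14\sqrt L$, both $\operatorname{Rad}(y)$ and $(\sum\|y_i\|_K^2)^{1/2}$ are at most $4\Lambda(y)$. So part (b) holds with $C=\max(4,C')$, and $C_2(X)\le4C'$.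

\subsection*{Case II: $N\ge4000n$ and $n\ge1000L$}
Now $1\le s\le n$. With probability at least $1-2e^{-n/64}-e^{-n}$, both \eqref{eq:sparse} and the event $\Omega$ of Lemma~\ref{lem:inradius} hold. For $|I|=s$, \eqref{eq:sparse} and Lemma~\ref{lem:sparse} give $\|G_I\|^2\le\frac94n\le4500Ls\le10^4Ls$, so Lemma~\ref{lem:inradius} with $m=s$ gives the inclusion in \eqref{eq:goal}. By Lemma~\ref{lem:blocks}, (H1) and (H2) hold with $\alpha=\frac32$, $\beta=4$ and $\rho=\sqrt{n/s}\le\sqrt{2000L}$. Since $62\alpha\beta=372$ and $21\alpha^2\beta=189$, Proposition~\ref{prop:general} gives \eqref{eq:goal} with $C'=372+189\sqrt{2000}$.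

\subsection*{Case III: $N\ge4000n$ and $n<1000L$}
Here $N$ is so large that $\sqrt n$, the typical length of a column, is at most of the order $\sqrt L$, and $K$ lies between two comparable balls. By (G2) with $t=2\sqrt{\log N}$ and a union bound, $\max_j\|g_j\|_2\le\sqrt n+2\sqrt{\log N}$ fails with probability at most $N\cdot N^{-2}=1/N$. Since $N=(n/e)e^L>(n/e)e^{n/1000}$, we have $1/N\le3e^{-n/1000}$. Moreover $\log N\le L+\log n\le L+n\le1001L$, so on this event
\[
\max_j\|g_j\|_2\le(\sqrt{1000}+2\sqrt{1001})\sqrt L\le95\sqrt L .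
\]
If $\Omega$ also holds, Lemma~\ref{lem:inradius} with $m=1$ applies. So with probability at least $1-3e^{-n/1000}-e^{-n}$,
\[
\tfrac14\sqrt L\,B_2^n\subset K\subset95\sqrt L\,B_2^n .
\]
The right inclusion means $\|x\|_2\le95\sqrt L\,\|x\|_K$. Taking $b_i=0$ and $v_i=y_i$ in the definition of $\Lambda$ and using the parallelogram identity,
\[
\Lambda(y)\le L^{-1/2}\Big(\sum_i\|y_i\|_2^2\Big)^{1/2}=L^{-1/2}\Big\|\sum_i\sigma_iy_i\Big\|_{L_2(\ell_2)}\le95\operatorname{Rad}(y).
\]
This is \eqref{eq:goal} with $C'=95$, and $C_2(X)\le380$.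

\subsection*{Conclusion}
The failure probabilities $2e^{-n/64}$, $2e^{-n/64}+e^{-n}$ and $3e^{-n/1000}+e^{-n}$ are all at most $6e^{-n/1000}$. This proves Theorem~\ref{thm:averages}. For $n\ge10^4$, every $N\ge n$ falls into one of the three cases, so $C_2(X)$ is bounded by an absolute constant with probability at least $1-6e^{-n/1000}$. For $n<10^4$, (F1) gives $C_2(X)\le\sqrt n\le100$ for every $G$ of rank $n$. By Lemma~\ref{lem:model}, $C_2(X)=C_2(X_E)$ with $E=(\ker G)^\perp$ uniform. This proves Theorem~\ref{thm:cotype}. \qed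

\begin{thebibliography}{9}

\bibitem{DS} Davidson and Szarek, \emph{Local operator theory, random matrices and Banach spaces}.

\bibitem{HT} Han Huang and Konstantin Tikhomirov, \emph{Cotype of random polytopes}, arXiv:2603.04749 (2026).

\end{thebibliography}
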